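\title{Disjoint representatives of segments in two directions: the quadratic order}

\begin{abstract}
Fix a set $U$ of directions in the plane, and let $f_U(n)$ be the least $N$ such that from any $N$ families, each consisting of $n$ pairwise disjoint segments with directions in $U$, one can choose $n$ pairwise disjoint segments belonging to $n$ different families. We prove that $f_U(n)\le k(k-1)(n-1)^2+k(n-1)+1$ when $U$ has $k$ pairwise non-parallel directions. For two directions this gives $f_U(n)\le 2n^2-2n+1$. The proof combines K\"onig's theorem with a greedy choice of intervals that is restarted at every crossing point. We also construct, for $k\ge 2$, collections showing $f_U(n)\ge n^2/36-4n-144$, so that $f_U(n)$ has order $n^2$ for every fixed $k\ge2$.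
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, a \emph{segment} is a closed line segment in the plane with two distinct endpoints. Let $U$ be a set of direction vectors, and let $\mathcal J_U$ be the set of all segments parallel to some $u\in U$. Parallel vectors give the same segments, so we let $k$ be the number of parallelism classes in $U$ and fix pairwise non-parallel representatives $u_1,\dots,u_k$. If $|U|=2$, then $k\in\{1,2\}$. A segment or line \emph{has direction $s$} if it is parallel to $u_s$.

Let $\mathcal F_1,\dots,\mathcal F_N$ be families of non-empty sets, not necessarily distinct. A \emph{system of disjoint representatives} (SDR) of size $n$ is a set $\{A_1,\dots,A_n\}$ of pairwise disjoint sets for which there are distinct indices $p_1,\dots,p_n\in[N]=\{1,\dots,N\}$ with $A_j\in\mathcal F_{p_j}$ for all $j$. Let $f_U(n)$ be the smallest $N$ such that every collection of $N$ families, each consisting of $n$ pairwise disjoint segments of $\mathcal J_U$, has an SDR of size $n$. It is known that $f_U(n)$ is finite for every finite $U$ and every $n$; this also follows from Theorem~\ref{thm:upper} below.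

If we think of the index of a family as a color, each family is a one-colored set of $n$ disjoint segments, an SDR is such a set with all colors different, and $f_U(n)$ is the number of one-colored solutions that forces a solution in $n$ different colors. An SDR of a subcollection is an SDR of the whole collection. Hence $f_U(n)>N$ if and only if some collection of $N$ families has no SDR of size $n$, and we use this reformulation throughout.

Fewer than $n$ families have no SDR of size $n$, so $f_U(n)\ge n$. We shall see that equality holds for one direction. Each further direction costs at least $n-1$ further families.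

\begin{example}\label{ex:grid}
For each $s\in[k]$ take $n$ distinct lines of direction $s$, and on each line a segment that contains all its intersection points with the chosen lines of the other directions. Let $\mathcal G_s$ be the family of the $n$ segments of direction $s$, and take $n-1$ copies of each $\mathcal G_s$. Two segments of different directions meet, so pairwise disjoint segments lie in one $\mathcal G_s$ and represent at most $n-1$ families. Thus $f_U(n)\ge k(n-1)+1$. In particular, no finite bound exists for $n\ge2$ if $U$ has infinitely many parallelism classes.
\end{example}

This bound is exact for $k=1$, and one might guess that it is exact, or at least of the right order, for all $k$. The obvious attempt at a proof fails already for $k=2$. A family may have only about $n/2$ segments in each direction, so passing to the more popular direction yields an SDR of size about $n/2$ only. An SDR of size $n$ may have to use both directions, and then the crossings between them have to be controlled. The following question comes from Kim, Kim, and Kwon~\cite{KKK}.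

\medskip
\noindent\textbf{Question.} Is there a constant $C$, independent of $n$ and $U$, such that $f_U(n)\le Cn^2$ whenever $|U|=2$?
\medskip

The answer is yes, with $C=2$, and the exponent cannot be lowered.

\begin{theorem}\label{thm:upper}
For all $n,k\ge1$,
\[ f_U(n)\le k(k-1)(n-1)^2+k(n-1)+1 . \]
In particular, $f_U(n)\le 2n^2-2n+1$ if $k=2$, and $f_U(n)=n$ if $k=1$.
\end{theorem}

\begin{theorem}\label{thm:lower}
If $k\ge2$, then $f_U(n)\ge \frac{n^2}{36}-4n-144$ for all $n\ge1$. Also $f_U(n)\ge k(n-1)+1$ for all $k\ge1$.
\end{theorem}

Thus the linear guess is false: for every fixed $k\ge2$ the function $f_U(n)$ is $\Theta_k(n^2)$, and for two non-parallel directions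
\[ \tfrac1{36}n^2-4n-144\;\le\; f_U(n)\;\le\;2n^2-2n+1 . \]
We do not determine the optimal constant. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}. The second statement of Theorem~\ref{thm:lower} is Example~\ref{ex:grid}, and Section~\ref{sec:lower} proves the first.

\section{The upper bound}\label{sec:upper}

Order the points of each line of direction $s$ along $u_s$, and let $-\infty$ be a symbol smaller than every point. For a segment $x$, let $l(x)<r(x)$ be its endpoints in this order. A segment has two distinct points, so it has one direction and lies on one line. Since segments are closed, two segments $x,y$ on the same line are disjoint exactly when $r(x)<l(y)$ or $r(y)<l(x)$; in the first case we write $x<y$.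

\subsection{One line, and two crossing lines}\label{sub:warm}

Suppose first that $\mathcal F_1,\dots,\mathcal F_n$ are families of $n$ disjoint segments on a single line. Choose greedily: let $w_1$ be a segment with the smallest right endpoint; given $w_{j-1}$, let $w_j$ have the smallest right endpoint among the segments $x$ with $l(x)>r(w_{j-1})$ that belong to a family not used so far. Suppose this stops after $p<n$ steps. Then some family $\{z_1<\dots<z_n\}$ is never used. The segment $z_1$ is a candidate in step $1$, so $r(w_1)\le r(z_1)$. If $r(w_{j-1})\le r(z_{j-1})$, then $r(w_{j-1})<l(z_j)$, so $z_j$ is a candidate in step $j$ and $r(w_j)\le r(z_j)$. By induction $z_{p+1}$ is a candidate in step $p+1$, and the procedure has not stopped. So $w_1,\dots,w_n$ exist and form an SDR.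

The mechanism is that an unused family is \emph{shadowed}: each of its members $z$ has a chosen segment $w$ with $r(w)\le r(z)$. Nothing controls $l(w)$, which may lie far to the left of $z$. With two directions this matters, because $w$ may contain a crossing point that $z$ avoids.

\begin{example}\label{ex:axes}
Let $n=2$. On the $x$-axis take $w=[-1,2]\times\{0\}$ and $z=[1,3]\times\{0\}$, on the $y$-axis $w'=\{0\}\times[-1,2]$ and $z'=\{0\}\times[1,3]$. Let
\[ \mathcal F_1=\{w,z'\},\qquad \mathcal F_2=\{w',z\},\qquad \mathcal F_3=\mathcal F_4=\mathcal F_5=\{z,z'\}. \]
The greedy procedure on the $x$-axis picks $w$ from $\mathcal F_1$ and stops. On the $y$-axis it picks $w'$ from $\mathcal F_2$ and stops. The members $z,z'$ of an unused family are shadowed by $w,w'$, which meet at the origin. Now run the procedure once more on each axis, admitting only segments that begin after the origin. This picks $z$, say from $\mathcal F_3$, and $z'$, say from $\mathcal F_4$. The family $\mathcal F_5$ is still unused, both of its members begin after the origin, and they are shadowed by segments that also begin after the origin. These form an SDR.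
\end{example}

The example suggests restarting the greedy procedure at every crossing point. Each run uses up to $n-1$ families, so the price is governed by the number of crossing points on a line. We first carry out the argument for segments on a given set of lines, and then show that few lines suffice.

\subsection{Greedy runs from every crossing point}

\begin{proposition}\label{prop:lines}
For $s\in[k]$ let $\Lambda_s$ be a finite set of lines of direction $s$, and put $\mu_s=\sum_{s'\ne s}|\Lambda_{s'}|$. Let $(\mathcal F_i)_{i\in I}$ be a finite collection of families, each consisting of $n$ pairwise disjoint segments, every one of which lies on a line of $\Lambda=\Lambda_1\cup\dots\cup\Lambda_k$. If the collection has no SDR of size $n$, then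
\[ |I|\le (n-1)\sum_{s=1}^k(\mu_s+1). \]
\end{proposition}

\begin{proof}
\emph{Marks, runs, and slots.} The \emph{marks} of a line $\ell\in\Lambda_s$ are its intersection points with the lines of $\Lambda_{s'}$, $s'\ne s$. Each such line meets $\ell$ in one point, so $\ell$ has at most $\mu_s$ marks. Denote them by $c_1(\ell)<c_2(\ell)<\cdots$, and put $c_0(\ell)=-\infty$. A \emph{starting pair} is a pair $(\ell,c)$ with $\ell\in\Lambda$ and $c\in\{c_0(\ell),c_1(\ell),\dots\}$.

At the beginning all indices of $I$ are \emph{unused}. We go through the starting pairs in any order and perform the following \emph{run} for each pair $(\ell,c)$. Put $v_0=c$. In step $p=1,2,\dots$, a \emph{candidate} is a segment $x$ on $\ell$ with $l(x)>v_{p-1}$ that belongs to $\mathcal F_i$ for some unused $i$. If there is no candidate, the run ends. Otherwise choose a candidate with $r(x)$ minimal, call it $w(\ell,c,p)$, declare one such index $i$ used, and put $v_p=r(w(\ell,c,p))$. The triple $(\ell,c,p)$ is then a \emph{slot}, and $i$ is its index. Different slots have different indices, since an index is used only once. In particular every run ends.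

\emph{There are few slots.} Fix $s$ and $j\in\{0,\dots,\mu_s\}$, and consider all slots $(\ell,c_j(\ell),p)$ with $\ell\in\Lambda_s$. Their segments are pairwise disjoint: on one line they come from a single run, in which $r(w(\ell,c,p))<l(w(\ell,c,p+1))$, and different lines of $\Lambda_s$ are parallel. They come from different families. Since there is no SDR of size $n$, there are at most $n-1$ such slots. Every slot arises for some pair $(s,j)$, so the number of slots is at most $(n-1)\sum_s(\mu_s+1)$.

It remains to show that every index of $I$ is used, for then $|I|$ is the number of slots. Suppose that $i\in I$ is unused at the end, hence unused during all runs, and let $\mathcal F=\mathcal F_i$. For a segment $z$ on $\ell\in\Lambda$, let $c(z)$ be the largest of $c_0(\ell),c_1(\ell),\dots$ that is smaller than $l(z)$.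

\emph{Shadowing on one line.} Fix $\ell\in\Lambda$ and let $z_1<\dots<z_\nu$ be the members of $\mathcal F$ on $\ell$. We find segments $w_1,\dots,w_\nu$ of slots on $\ell$ such that
\[ \text{(i) } l(w_j)>c(z_j),\qquad \text{(ii) } l(w_j)>r(w_{j-1})\text{ if }j\ge2,\qquad \text{(iii) } r(w_j)\le r(z_j). \]
Condition (i) is the control of the left endpoint that was missing in Section~\ref{sub:warm}. It holds automatically for segments of the run from $c(z_j)$. We cannot always take $w_j$ from that run, however: $w_{j-1}$ may belong to an earlier run and extend beyond the mark $c(z_j)$, and segments of different runs can overlap. In that case we stay in the run of $w_{j-1}$, which has already passed the mark.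

For $j=1$, the segment $z_1$ is a candidate in step $1$ of the run from $(\ell,c(z_1))$, because $l(z_1)>c(z_1)$ and $i$ is unused. So $w_1=w(\ell,c(z_1),1)$ exists and satisfies (i), and (iii) follows from the minimality of $r(w_1)$. Let $j\ge2$ and $w_{j-1}=w(\ell,c',p)$. By (iii), $r(w_{j-1})\le r(z_{j-1})<l(z_j)$.
\begin{itemize}
\item If $c(z_j)\le r(w_{j-1})$, then $z_j$ is a candidate in step $p+1$ of the run from $(\ell,c')$, because $l(z_j)>r(w_{j-1})=v_p$. So $w_j=w(\ell,c',p+1)$ exists, $r(w_j)\le r(z_j)$, and $l(w_j)>r(w_{j-1})\ge c(z_j)$.
\item If $c(z_j)>r(w_{j-1})$, then $z_j$ is a candidate in step $1$ of the run from $(\ell,c(z_j))$. So $w_j=w(\ell,c(z_j),1)$ exists, $r(w_j)\le r(z_j)$, and $l(w_j)>c(z_j)>r(w_{j-1})$.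
\end{itemize}
In both cases (i)--(iii) hold. Conditions (i) and (iii) have the following consequence:
\begin{equation}\label{eq:marks}
\text{every mark of $\ell$ that lies in $w_j$ lies in $z_j$.}
\end{equation}
Indeed, let $q\in w_j$ be a mark. Then $q\ge l(w_j)>c(z_j)$, so the maximality of $c(z_j)$ excludes $q<l(z_j)$. Also $q\le r(w_j)\le r(z_j)$. Hence $l(z_j)\le q\le r(z_j)$.

\emph{The shadows form an SDR.} Every member of $\mathcal F$ lies on exactly one line of $\Lambda$. Applying the construction to all lines assigns to each of the $n$ members $z\in\mathcal F$ a slot segment $w(z)$ on the line of $z$. Let $z\ne z'$ be members on lines $\ell,\ell'$. If $\ell=\ell'$, then $w(z)\cap w(z')=\emptyset$ by (ii). If $\ell\ne\ell'$ are parallel, the lines are disjoint. If $\ell$ and $\ell'$ have different directions, a common point of $w(z)$ and $w(z')$ must be the point $q=\ell\cap\ell'$, which is a mark of both lines. By \eqref{eq:marks}, $q\in z\cap z'$, although the members of $\mathcal F$ are disjoint. So the $n$ segments $w(z)$ are pairwise disjoint. They therefore belong to different slots and hence to different families, and we have an SDR of size $n$, a contradiction.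
\end{proof}

In Example~\ref{ex:axes} we have $\mu_1=\mu_2=1$, the bound is $4$, and the four runs are the four described there.

\subsection{Reduction to few lines}

For $k\ge2$ the bound of Proposition~\ref{prop:lines} grows with the number of lines, which can be as large as $nN$. But segments on different parallel lines are disjoint for free, so a collection without an SDR cannot spread over many lines of one direction in many different families. K\"onig's theorem makes this precise. In a graph, a \emph{matching} is a set of edges no two of which share a vertex, and a \emph{vertex cover} is a set of vertices that contains an endpoint of every edge. K\"onig's theorem states that in a finite bipartite graph the largest size of a matching equals the smallest size of a vertex cover.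

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
For $n=1$ one family suffices and the bound equals $1$. Let $n\ge2$, and let $\mathcal F_1,\dots,\mathcal F_N$ be families of $n$ disjoint segments of $\mathcal J_U$ with no SDR of size $n$. We must show $N\le k(k-1)(n-1)^2+k(n-1)$.

If $k=1$, let $\Lambda_1$ be the set of all lines that carry a segment of some family. There are no marks, $\mu_1=0$, and Proposition~\ref{prop:lines} gives $N\le n-1$. Together with $f_U(n)\ge n$ this shows $f_U(n)=n$.

Let $k\ge2$ and fix $s\in[k]$. Form the bipartite graph whose vertices are the indices in $[N]$ and the finitely many lines of direction $s$ that carry a segment of some family, with $i$ adjacent to $\ell$ if some member of $\mathcal F_i$ lies on $\ell$. A matching of size $n$ gives $n$ segments on different parallel lines from different families, which is an SDR. So every matching has size at most $n-1$, and there is a vertex cover consisting of a set $D_s\subseteq[N]$ and a set $\Lambda_s$ of lines with $|D_s|+|\Lambda_s|\le n-1$. Being a cover means that for $i\notin D_s$, all members of $\mathcal F_i$ of direction $s$ lie on lines of $\Lambda_s$.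

Put $d=\sum_s|D_s|$ and $I=[N]\setminus\bigcup_sD_s$, so that $N\le d+|I|$. The subcollection $(\mathcal F_i)_{i\in I}$ has no SDR of size $n$, and all its segments lie on lines of $\Lambda_1\cup\dots\cup\Lambda_k$. Each $|\Lambda_{s'}|$ occurs in $\mu_s$ for the $k-1$ values $s\ne s'$, so
\[ \sum_s\mu_s=(k-1)\sum_s|\Lambda_s|\le(k-1)\bigl(k(n-1)-d\bigr). \]
Proposition~\ref{prop:lines} now gives
\begin{align*}
N&\le d+(n-1)\bigl[k+(k-1)\bigl(k(n-1)-d\bigr)\bigr]\\
 &=k(n-1)+k(k-1)(n-1)^2+d\,\bigl[1-(k-1)(n-1)\bigr].
\end{align*}
A discarded index costs $1$, while a line costs $(k-1)(n-1)\ge1$; here $k\ge2$ and $n\ge2$ are used. So the last bracket is at most $0$, and the required bound follows. For $k=2$ we get $f_U(n)\le 2(n-1)^2+2(n-1)+1=2n^2-2n+1\le 2n^2$.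
\end{proof}

\section{The quadratic lower bound}\label{sec:lower}

Let $k\ge2$. An invertible linear map of the plane preserves segments, parallelism, and disjointness, so we may assume that $u_1$ is horizontal and $u_2$ is vertical. All segments below are horizontal or vertical.

\subsection{Levels and implications}

We look for many different families $\mathcal F^t$, indexed by a \emph{level} $t$, of which we can take many copies each without creating an SDR. The smallest instance has two levels.

\begin{example}\label{ex:pinwheel}
Orient the boundary of an axis-parallel square counterclockwise. For each side $e$, let $e(0)$ be the half from its initial vertex to its midpoint and $e(1)$ the half from its midpoint to its final vertex. For $t=0,1$ the four segments $e(t)$ are pairwise disjoint and form a family $\mathcal F^t$. Take three copies of each family, and suppose there is an SDR of size $4$. The two halves of a side share the midpoint, so the SDR contains exactly one half $e(\lambda(e))$ of each side $e$. If $e'$ follows $e$, then $e(1)$ and $e'(0)$ share a vertex, so $\lambda(e)=1$ implies $\lambda(e')=1$. Going around the square, $\lambda$ is constant, and the SDR needs four copies of one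 family. So these six families have no SDR of size $4$.
\end{example}

The bound $f_U(4)\ge7$ obtained here is no better than Example~\ref{ex:grid}, but the mechanism extends to many levels. There are $n$ \emph{elements} $e$, each with one segment $e(t)$ per level, all through a common point. An SDR of size $n$ then assigns a level $\lambda(e)$ to every element. Crossings give implications ``$\lambda(e)\ge t\Rightarrow\lambda(e')\ge t$'', and cycles of implications force many elements onto one level. With about $n$ levels and about $n$ copies of each, up to constant factors, we reach order $n^2$. Three difficulties shape the construction.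

\emph{One crossing point serves one threshold.} Suppose that, as $t$ grows, $e(t)$ extends toward the crossing point $q$ of the lines of $e$ and $e'$, while $e'(t)$ withdraws from it. The implication for the threshold $t$ requires $q\in e(t)$ and $q\in e'(t-1)$. If this held for $t<t'$, then $q\in e'(t'-1)$ would give $q\in e'(t)$, and $\mathcal F^t$ would not be disjoint. So we replace each side of the polygon by a bundle of parallel lines at integer offsets $i$, measured outward, and arrange at a corner that the lines with offsets $i$ and $j$ serve the threshold $t=j-i$.

\emph{The cycles must close.} At such a corner an implication for the threshold $t$ shifts the offset by $t$. Around a rectangle with four such corners the total shift is $4t$, and the chain of implications returns to its starting line only for $t=0$. At a reflex corner, a segment that extends forward reaches lines of \emph{smaller} offset, so the shift has the opposite sign. We use an L-shaped hexagon, with five convex corners of shift $t$ and one reflex corner of shift $-5t$. The factor $5$ brings slack: at the reflex corner several consecutive differences of offsets serve the same threshold, and this links the parallel cycles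 to each other.

\emph{The rigid set must move.} If a fixed set of $n$ elements could be forced onto a common level for arbitrarily many levels, then $n-1$ copies of each level would contradict Theorem~\ref{thm:upper}. In our construction the set $K_t$ of elements tied together at the threshold $t$ drifts with $t$, but slowly enough that $K_t$ and $K_{t+1}$ almost coincide.

\subsection{Segments along an L-shaped hexagon}

Fix integers $m,h\ge1$; there will be $2h+1$ levels, and $2m+1$ will be the number of elements of $K_t$ on each side. Put
\[ (a_1,\dots,a_6)=(0,1,2,-3,-2,-1),\qquad S=m+8h+3,\qquad R=4S . \]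
The number $a_gt$ is the total shift accumulated from side $1$ to side $g$ at the threshold $t$. The \emph{elements} are the symbols $e^g_i$ with $g\in\{1,\dots,6\}$ and $i\in\mathbb Z$, $|i|\le m+|a_g|h$; the upper index is read cyclically, so $e^7_i=e^1_i$. Since $\sum_g|a_g|=9$, the number of elements is
\[ n_0=\sum_{g=1}^6\bigl(2m+2|a_g|h+1\bigr)=12m+18h+6 . \]

The hexagon has vertices $V_0=(-R,-R)$, $V_1=(R,-R)$, $V_2=(R,0)$, $V_3=(0,0)$, $V_4=(0,R)$, $V_5=(-R,R)$, and $V_6=V_0$. Side $g$ runs from $V_{g-1}$ to $V_g$, and $V_3$ is the reflex vertex. The segment $e^g_i(t)$ lies on the line parallel to side $g$ at offset $i$ outward. It runs past $V_g$ by $i+t+\frac12$ and starts before $V_{g-1}$ by $i-t-\frac12$, negative values meaning that it falls short; at $V_3$ these amounts are replaced by $-i+5t+\frac52$ and $-i-5t-\frac52$. In coordinates, for each level $t\in\{-h,\dots,h\}$,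
\begin{align*}
e^1_i(t)&=[-R-i+t+\tfrac12,\;R+i+t+\tfrac12]\times\{-R-i\},\\
e^2_i(t)&=\{R+i\}\times[-R-i+t+\tfrac12,\;i+t+\tfrac12],\\
e^3_i(t)&=[\,i-5t-\tfrac52,\;R+i-t-\tfrac12]\times\{i\},\\
e^4_i(t)&=\{i\}\times[\,i+5t+\tfrac52,\;R+i+t+\tfrac12],\\
e^5_i(t)&=[-R-i-t-\tfrac12,\;i-t-\tfrac12]\times\{R+i\},\\
e^6_i(t)&=\{-R-i\}\times[-R-i-t-\tfrac12,\;R+i-t-\tfrac12].
\end{align*}
As $t$ grows, both endpoints of every segment move counterclockwise along the hexagon; see Figure~\ref{fig:hex}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.3]
\foreach \x in {-1,0,1}{
\draw[->] ({-9.5-(\x)},{-10-(\x)}) -- ({10.5+(\x)},{-10-(\x)});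
\draw[->] ({10+(\x)},{-9.5-(\x)}) -- ({10+(\x)},{0.5+(\x)});
\draw[->] ({9.5+(\x)},{\x}) -- ({-2.5+(\x)},{\x});
\draw[->] ({\x},{2.5+(\x)}) -- ({\x},{10.5+(\x)});
\draw[->] ({-0.5+(\x)},{10+(\x)}) -- ({-10.5-(\x)},{10+(\x)});
\draw[->] ({-10-(\x)},{9.5+(\x)}) -- ({-10-(\x)},{-10.5-(\x)});
}
\node at (0,-7.6) {$1$};
\node at (7.6,-5) {$2$};
\node at (5.5,2.4) {$3$};
\node at (2.4,6.5) {$4$};
\node at (-5,7.6) {$5$};
\node at (-7.6,0) {$6$};
\end{tikzpicture}
\caption{Eighteen pairwise disjoint segments of level $0$, three along each side $1,\dots,6$ of an L-shaped hexagon, at outward offsets $-1,0,1$ (sides shortened). When the level is raised by one, every endpoint moves in the direction of its arrow: by one unit at the five convex corners, by five units at the reflex corner between sides $3$ and $4$.}\label{fig:hex}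
\end{figure}

\begin{lemma}\label{lem:meet}
Let $a,b\in\{-h,\dots,h\}$.
\begin{enumerate}
\item[(a)] For each element $e$, the segments $e(t)$, $-h\le t\le h$, have a common point.
\item[(b)] Different elements lie on different lines. If $e^g_i\ne e^{g'}_j$ and the sides $g,g'$ are not cyclically consecutive, then $e^g_i(a)\cap e^{g'}_j(b)=\emptyset$.
\item[(c)] For $g\ne3$: $e^g_i(a)\cap e^{g+1}_j(b)\ne\emptyset$ if and only if $b<j-i\le a$.
\item[(d)] $e^3_i(a)\cap e^4_j(b)\ne\emptyset$ if and only if $5b+2<i-j\le 5a+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
For all admissible $i$ and $t$ we have $|i|+5|t|+\frac52\le m+3h+5h+\frac52<S$. So both coordinates of each endpoint of $e^g_i(t)$ differ by less than $S$ from those of the corresponding vertex $V_{g-1}$ or $V_g$, and these coordinates lie in $\{-4S,0,4S\}$. In particular all segments are non-degenerate.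

(a) For $g=1,\dots,6$ the common points are $(0,-R-i)$, $(R+i,-2S)$, $(2S,i)$, $(i,2S)$, $(-2S,R+i)$, $(-R-i,0)$. Along the line, each is at distance at least $2S$ from the coordinates of both vertices and lies between them.

(b) The horizontal elements lie at heights $-R-i$, $i$, $R+i$ and the vertical ones at abscissas $R+i$, $i$, $-R-i$. As $|i|<S$, these values are different for different elements of the same orientation, and such elements are disjoint at all levels. This covers the case $g\equiv g'\pmod 2$. The remaining non-consecutive pairs are the following. Segments of side $1$ have $y<-3S$ and those of side $4$ have $y>-S$. Segments of side $6$ have $x<-3S$ and those of side $3$ have $x>-S$. Segments of side $5$ have $x<S$ and those of side $2$ have $x>3S$.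

(c), (d) The only possible common point of $e^g_i(a)$ and $e^{g+1}_j(b)$ is the crossing point $q$ of their lines, whose coordinates differ by less than $S$ from those of $V_g$. Each of the two segments has one endpoint near $V_g$ and one near a vertex at distance at least $4S$, and $q$ lies on the side of the far endpoint that faces $V_g$. So only the near endpoints impose conditions:
\begin{center}
\begin{tabular}{c|c|c|c}
$g$ & $q$ & $q\in e^g_i(a)$ iff & $q\in e^{g+1}_j(b)$ iff\\ \hline
$1$ & $(R+j,-R-i)$ & $R+j\le R+i+a+\frac12$ & $-R-i\ge -R-j+b+\frac12$\\
$2$ & $(R+i,j)$ & $j\le i+a+\frac12$ & $R+i\le R+j-b-\frac12$\\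
$4$ & $(i,R+j)$ & $R+j\le R+i+a+\frac12$ & $i\le j-b-\frac12$\\
$5$ & $(-R-j,R+i)$ & $-R-j\ge -R-i-a-\frac12$ & $R+i\le R+j-b-\frac12$\\
$6$ & $(-R-i,-R-j)$ & $-R-j\ge -R-i-a-\frac12$ & $-R-i\ge -R-j+b+\frac12$\\
$3$ & $(j,i)$ & $j\ge i-5a-\frac52$ & $i\ge j+5b+\frac52$
\end{tabular}
\end{center}
In the first five rows the two conditions read $j-i\le a+\frac12$ and $j-i\ge b+\frac12$. In the last row they read $i-j\le5a+\frac52$ and $i-j\ge5b+\frac52$. Since $i,j,a,b$ are integers, (c) and (d) follow.
\end{proof}

For $a=b=t$ the conditions in (c) and (d) cannot hold. Together with (b), this shows that $\mathcal F^t=\{e(t): e\text{ an element}\}$ consists of $n_0$ pairwise disjoint segments.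

\subsection{The level is pushed out of range}

\begin{proposition}\label{prop:hex}
Let $m,h\ge1$ and $\kappa=12m-4$. The collection consisting of $\kappa$ copies of each $\mathcal F^t$, $-h\le t\le h$, has no SDR of size $n_0$. Hence
\[ f_U(12m+18h+6)\ge(2h+1)(12m-4)+1 . \]
\end{proposition}

\begin{proof}
Suppose there is an SDR of size $n_0$. Each of its segments belongs to one element, determined by its line. By Lemma~\ref{lem:meet}(a) it contains at most one segment of each element, hence exactly one, as there are $n_0$ elements. Let $\lambda(e)$ be the level of the family that the segment of $e$ represents, so that this segment is $e(\lambda(e))$. The families represented are different, so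
\begin{equation}\label{eq:cap}
\text{each level is attained by at most $\kappa$ elements.}
\end{equation}

\emph{Implications.} Let $-h+1\le t\le h$. Define a directed graph $\Gamma_t$ on the elements, with edges $e^g_i\to e^{g+1}_{i+t}$ for $g\ne3$ and $e^3_i\to e^4_{i-5t+\rho}$ for $\rho\in\{-1,0,1\}$, whenever both elements exist. If $e\to e'$ is an edge and $a\ge t>b$, then $e(a)$ meets $e'(b)$. For $g\ne3$ this is Lemma~\ref{lem:meet}(c) with $j-i=t$. For $g=3$ we have $i-j=5t-\rho$ and
\[ 5b+2\le5t-3<5t-\rho\le5t+1\le5a+2, \]
so Lemma~\ref{lem:meet}(d) applies. Since the segments of the SDR are disjoint,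
\begin{equation}\label{eq:impl}
e\to e'\text{ in }\Gamma_t\text{ and }\lambda(e)\ge t\quad\Longrightarrow\quad\lambda(e')\ge t .
\end{equation}

\emph{The rigid sets.} Let $K_t=\{e^g_{i+a_gt}:1\le g\le6,\ |i|\le m\}$. These elements exist because $|i+a_gt|\le m+|a_g|h$; this is the reason for the range of the offsets. For $\rho\in\{-1,0,1\}$ and $|i|\le m$, $|i+\rho|\le m$, the graph $\Gamma_t$ contains the walk
\[ e^1_i\to e^2_{i+t}\to e^3_{i+2t}\to e^4_{i+\rho-3t}\to e^5_{i+\rho-2t}\to e^6_{i+\rho-t}\to e^1_{i+\rho}, \]
all of whose vertices lie in $K_t$. For $\rho=0$ it is a closed walk through the six elements $e^g_{i+a_gt}$, and these closed walks cover $K_t$. For $\rho=\pm1$ it leads from the closed walk of $i$ to that of $i\pm1$. So any element of $K_t$ can be reached from any other by a directed walk, and \eqref{eq:impl} yields the alternative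
\begin{equation}\label{eq:alt}
\lambda\ge t\text{ on all of }K_t,\qquad\text{or}\qquad\lambda\le t-1\text{ on all of }K_t .
\end{equation}
Without the edges with $\rho=\pm1$, these walks would give the alternative only for each set of six elements separately.

We have $|K_t|=6(2m+1)>\kappa$. On side $g$, the offsets occurring in $K_t$ and in $K_{t+1}$ are two blocks of $2m+1$ consecutive integers, shifted against each other by $|a_g|\le3\le2m+1$. Therefore
\[ |K_t\cap K_{t+1}|=\sum_{g=1}^6\bigl(2m+1-|a_g|\bigr)=12m-3>\kappa, \]
and $\kappa$ was chosen as the largest integer with this property.

\emph{Induction on the threshold.} We show that $\lambda\ge t$ on $K_t$ for $t=-h+1,\dots,h$. For $t=-h+1$, the second case of \eqref{eq:alt} would put all of $K_t$ on the lowest level $-h$, against \eqref{eq:cap}. Suppose $\lambda\ge t$ on $K_t$ with $t<h$. The second case of \eqref{eq:alt} for $t+1$ would give $\lambda\le t$ on $K_{t+1}$, so all of $K_t\cap K_{t+1}$ would have level exactly $t$, against \eqref{eq:cap}. Hence $\lambda\ge t+1$ on $K_{t+1}$. For $t=h$ we conclude that all of $K_h$ has the highest level $h$, which contradicts \eqref{eq:cap} once more.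
\end{proof}

\subsection{All values of $n$}

Proposition~\ref{prop:hex} concerns only sizes of the form $12m+18h+6$. The other sizes are reached by padding.

\begin{lemma}\label{lem:mono}
$f_U(n+1)\ge f_U(n)$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Take $N=f_U(n)-1$ families of $n$ disjoint segments with no SDR of size $n$. The finitely many segments lie in a bounded set, so there is a segment $z\in\mathcal J_U$ disjoint from all of them. Add $z$ to every family. An SDR of size $n+1$ of the new collection contains $n$ segments other than $z$, and these form an SDR of the original collection. So the new collection has no SDR of size $n+1$, and $f_U(n+1)>N$.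
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Only the first statement remains. The number of families in Proposition~\ref{prop:hex} has leading term $24mh=\frac19(12m)(18h)$. For a given sum $12m+18h$ this product is largest when $12m=18h$, which is the source of the constant $\frac1{36}=\frac19\cdot\frac14$. Accordingly take $m=3d$ and $h=2d$ with an integer $d\ge1$:
\[ f_U(72d+6)\ge(4d+1)(36d-4)+1=144d^2+20d-3 . \]
Let $n\ge78$ and $d=\lfloor(n-6)/72\rfloor\ge1$, so that $72d+6\le n\le72d+77$. By Lemma~\ref{lem:mono}, $f_U(n)\ge144d^2+20d-3$. On the other hand,
\[ \frac{n^2}{36}\le\frac{(72d+77)^2}{36}\le144d^2+308d+165=(144d^2+20d-3)+288d+168, \]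
and $288d\le4(n-6)=4n-24$. Hence $f_U(n)\ge\frac{n^2}{36}-(4n-24)-168=\frac{n^2}{36}-4n-144$. For $n\le77$ we have $n^2/36<4n$, so the right side is negative and there is nothing to prove.
\end{proof}

\begin{thebibliography}{1}
\bibitem{KKK} Jinha Kim, Minki Kim, and O-Joung Kwon, \emph{A system of disjoint representatives of line segments with given $k$ directions}, arXiv:2101.02887 (2021).
\end{thebibliography}
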